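# Primitive ideals of a minimal tensor product whose components are not primitive

## 1. A primitive ideal sent outside $\mathrm{Prim}(A)\times\mathrm{Prim}(B)$

For a C$^*$-algebra $C$ let $\mathrm{Prim}(C)$ be the set of kernels of irreducible representations and $\mathrm{Fac}(C)$ the set of kernels of factor representations. Throughout, $\otimes$ is the minimal C$^*$-tensor product. For a closed two-sided ideal $R$ of $A\otimes B$ put
$$R^A=\{a\in A: a\otimes b\in R\ \text{for all } b\in B\},\qquad R^B=\{b\in B: a\otimes b\in R\ \text{for all } a\in A\}.$$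

**Main Theorem.** For all C$^*$-algebras $A,B$ the range of $R\mapsto(R^A,R^B)$ on $\mathrm{Prim}(A\otimes B)$ contains $\mathrm{Prim}(A)\times\mathrm{Prim}(B)$. It is not always equal to it: the range can be strictly larger, as the following three theorems show.

**Theorem A (ZFC).** There are a factor $N\subset B(H)$ with a faithful normal tracial state, a unital weakly dense C$^*$-subalgebra $A\subset N$, and a UHF algebra $B\subset N'$ such that

1. every irreducible representation of $A$ has non-zero kernel, so $\{0\}\in\mathrm{Fac}(A)\setminus\mathrm{Prim}(A)$;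
2. $a\otimes b\mapsto ab$ extends to a faithful irreducible representation of $A\otimes B$ on $H$.

Hence $\{0\}\in\mathrm{Prim}(A\otimes B)$ is mapped to $(\{0\},\{0\})\notin\mathrm{Prim}(A)\times\mathrm{Prim}(B)$.

**Theorem B (ZFC).** There are unital C$^*$-algebras $A,\tilde B$ and $R\in\mathrm{Prim}(A\otimes\tilde B)$ such that neither $R^A$ nor $R^{\tilde B}$ is primitive.

**Theorem C (under CH).** In Theorem A one may take $B$ to be the CAR algebra and $H$ separable.

The question comes from David McConnell, "The Glimm space of the minimal tensor product of C$^*$-algebras", arXiv:1212.3971 (2012). The background there is that, for the hull-kernel topologies, $R\mapsto(R^A,R^B)$ is a continuous surjection $\mathrm{Fac}(A\otimes B)\to\mathrm{Fac}(A)\times\mathrm{Fac}(B)$, and it is asked whether the restriction to primitive ideals has range $\mathrm{Prim}(A)\times\mathrm{Prim}(B)$. In plain words: if $A\otimes B$ acts irreducibly, then $A$ and $B$ each generate a factor; must the kernel on $A$ also be the kernel of some irreducible representation of $A$? Theorem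 A says no. It even produces an $A$ that acts faithfully, with weak closure a factor, although every irreducible representation of $A$ kills something.

The plan is as follows. After the easy cases we build one fixed pair of commuting algebras that reduces everything to finding a non-primitive algebra between a UHF algebra $U$ and its weak closure $N$. A first attempt fails for a reason that an explicit unitary makes visible. One repair works under CH and gives Theorem C. A different repair works in ZFC and gives Theorem A, and Theorem B follows from it.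

## 2. Irreducible representations of $A\otimes B$ and their two restrictions

Representations are non-zero and non-degenerate. A representation $\pi$ of $C$ is *irreducible* if $\pi(C)'=\mathbb C1$, and it is a *factor representation* if $\pi(C)''\cap\pi(C)'=\mathbb C1$. So $\mathrm{Prim}(C)\subset\mathrm{Fac}(C)$. If $C$ is commutative, a factor representation has $\pi(C)''=\mathbb C1$, so its kernel is the kernel of a character and $\mathrm{Fac}(C)=\mathrm{Prim}(C)$. An ideal $K$ of $C$ is *prime* if $K\supset I_1I_2$ for closed ideals $I_1,I_2$ implies $K\supset I_1$ or $K\supset I_2$. A *UHF algebra* is here the closure of a directed union of full matrix algebras with a common unit; the CAR algebra is $\bigotimes_{n\in\omega}M_2(\mathbb C)$. We do not require separability.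

**Proposition 1.**

1. If $\pi_1,\pi_2$ are irreducible representations of $A,B$, then $R=\ker(\pi_1\otimes\pi_2)$ is primitive and $(R^A,R^B)=(\ker\pi_1,\ker\pi_2)$. So the range always contains $\mathrm{Prim}(A)\times\mathrm{Prim}(B)$.
2. If $\sigma$ is an irreducible representation of $A\otimes B$ with kernel $R$, there are commuting factor representations $\sigma_A,\sigma_B$ with $\sigma(a\otimes b)=\sigma_A(a)\sigma_B(b)$, and $R^A=\ker\sigma_A$, $R^B=\ker\sigma_B$.
3. If in (2) the factor $\sigma_A(A)''$ is of type I, then $R^A$ and $R^B$ are primitive.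
4. If $A$ and $B$ are separable, the range is exactly $\mathrm{Prim}(A)\times\mathrm{Prim}(B)$.

*Proof.* (1) The von Neumann algebra generated by $(\pi_1\otimes\pi_2)(A\otimes B)$ contains $B(H_1)\otimes1$ and $1\otimes B(H_2)$, so $\pi_1\otimes\pi_2$ is irreducible. Moreover $a\in R^A$ if and only if $\pi_1(a)\otimes\pi_2(b)=0$ for all $b$, that is, if and only if $\pi_1(a)=0$. The same holds for $B$.

(2) It is a textbook fact that a representation of $A\otimes B$ comes from a commuting pair of representations $\sigma_A,\sigma_B$ in this way. Since $\sigma_B(B)H$ spans a dense subspace, $\sigma_A(a)\sigma_B(b)=0$ for all $b$ if and only if $\sigma_A(a)=0$. If $T$ is in the centre of $\sigma_A(A)''$, then $T$ commutes with $\sigma_A(A)$, and it commutes with $\sigma_B(B)\subset\sigma_A(A)'$ because $T\in\sigma_A(A)''$. So $T\in\sigma(A\otimes B)'=\mathbb C1$. The same argument applies to $B$.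

(3) Write $H=H_1\otimes H_2$ with $\sigma_A(A)''=B(H_1)\otimes1$. Then $\sigma_A=\pi_1\otimes1$ with $\pi_1$ irreducible, and $\sigma_B(B)\subset(B(H_1)\otimes 1)'$ gives $\sigma_B=1\otimes\pi_2$. If $T\in\pi_2(B)'$, then $1\otimes T$ commutes with $\sigma(A\otimes B)$, so $T$ is scalar and $\pi_2$ is irreducible.

(4) The kernel of a factor representation $\rho$ of $C$ is prime. Indeed, let $I_1I_2\subset\ker\rho$ and $I_1\not\subset\ker\rho$. The projection onto $\overline{\rho(I_1)H}$ commutes with $\rho(C)$ because $I_1$ is an ideal, and it is the strong limit of the images of an approximate unit of $I_1$. So it is central in $\rho(C)''$ and non-zero, hence equal to $1$. Since $I_2I_1\subset I_1\cap I_2=I_1I_2\subset\ker\rho$, we get $\rho(I_2)\rho(I_1)H=0$, so $\rho(I_2)=0$. By Dixmier's theorem closed prime ideals of separable C$^*$-algebras are primitive. So in (2) both kernels are primitive. $\square$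

In particular, if $B=M_n(\mathbb C)$, if one of the algebras is commutative, or if all factor representations of one of them are of type I, the answer is the expected one. If $R\in\mathrm{Prim}(A\otimes B)$ and $R^A$ is not primitive, then by (2) the *quotient* $A/R^A$ has a faithful factor representation and no faithful irreducible one, and by (3) and (4) $\sigma_A(A)''$ is not of type I and $A$ is non-separable. This is a statement about the quotient only. For instance, if $(A,B)$ is as in Theorem A, then $(A\oplus\mathbb C)\otimes B=(A\otimes B)\oplus B$ has the primitive ideal $R=0\oplus B$, and $R^{A\oplus\mathbb C}=0\oplus\mathbb C$ is not primitive, although $A\oplus\mathbb C$ itself is not prime and so has no faithful factor representation.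

## 3. The trace representation of $\bigotimes M_2$ and its mirror image

We want an irreducible representation of a tensor product whose restriction to the first algebra is a factor representation of type II. The left and right actions of a UHF algebra on its trace space provide one.

Let $I$ be an infinite set, $U=\bigotimes_{\xi\in I}M_2(\mathbb C)$, $\tau$ its unique tracial state, and $(H,\Omega)$ the GNS space and vector of $\tau$. As $U$ is simple we regard $U\subset B(H)$. Put $N=U''$ and write $\tau$ also for the vector state of $\Omega$ on $N$. For $X\subset I$ let $U_X=\bigotimes_{\xi\in X}M_2\subset U$ and $N_X=U_X''$, with $N_\emptyset=\mathbb C1$; write $U_\xi=U_{\{\xi\}}$. Inner products are linear in the first variable.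

The identity $\tau(xy)=\tau(yx)$ extends from $U$ to $N$ by separate weak continuity, so $\tau$ is a trace on $N$. Since $\|x\Omega\|^2=\tau(x^*x)=\tau(xx^*)=\|x^*\Omega\|^2$, there is a conjugate-linear isometry $\mathcal J$ of $H$ with $\mathcal Jx\Omega=x^*\Omega$ for $x\in U$; clearly $\mathcal J^2=1$ and $\mathcal J\Omega=\Omega$. For $u,x\in U$,
$$\mathcal Ju\mathcal J\,x\Omega=\mathcal J\,ux^*\Omega=xu^*\Omega, \tag{1}$$
a right multiplication. So $\mathcal JU\mathcal J\subset U'=N'$, and taking strong limits $\mathcal JN\mathcal J\subset N'$. The space $\mathcal JU\mathcal J\Omega=U\Omega$ is dense, so $\Omega$ is cyclic for $N'$, hence separating for $N$. Therefore $\tau$ is faithful on $N$, because $\tau(x^*x)=\|x\Omega\|^2$.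

**(F0)** $U'\cap(\mathcal JU\mathcal J)'=\mathbb C1$, and $N$ is a factor.

*Proof.* Let $T$ be in the left side. For a unitary $u\in U$, (1) gives $u\,\mathcal Ju\mathcal J\,x\Omega=uxu^*\Omega$. So $u\mathcal Ju\mathcal J$ fixes $\Omega$, and since $T$ commutes with it, it fixes $T\Omega$. For finite $F\subset I$ let $Q_F$ be the Haar average of $u\mathcal Ju\mathcal J$ over the unitary group of the matrix algebra $U_F$. If $x\in U_{F'}$ and $F'\subset F$, then $Q_Fx\Omega=\tau(x)\Omega=\langle x\Omega,\Omega\rangle\Omega$. The $Q_F$ are contractions and such vectors are dense, so $Q_F\eta\to\langle\eta,\Omega\rangle\Omega$ for all $\eta\in H$. As $Q_FT\Omega=T\Omega$ for all $F$, we get $T\Omega=\lambda\Omega$, and then $Tx\Omega=xT\Omega=\lambda x\Omega$ for $x\in U$. So $T=\lambda1$. Finally $N\subset(\mathcal JU\mathcal J)'$ and $N'=U'$, so $N\cap N'\subset\mathbb C1$. $\square$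

**(F1)** If $X\cap Y=\emptyset$, then $N_X$ and $N_Y$ commute and $\tau(xy)=\tau(x)\tau(y)$ for $x\in N_X$, $y\in N_Y$.

*Proof.* This is true on $U_X,U_Y$ and extends by separate weak continuity. $\square$

**(F2)** If $X\cap Y=\emptyset$ and $P\subset N_X$, $Q\subset N_Y$ are unital C$^*$-subalgebras, then $p\otimes q\mapsto pq$ extends to an isomorphism $P\otimes Q\cong C^*(P,Q)$.

*Proof.* Let $K_X=\overline{N_X\Omega}$, $K_Y=\overline{N_Y\Omega}$ and $K=\overline{\mathrm{span}}\,N_XN_Y\Omega$. By (F1),
$$\langle xy\Omega,x'y'\Omega\rangle=\tau(x'^*x\,y'^*y)=\tau(x'^*x)\,\tau(y'^*y),$$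
so $x\Omega\otimes y\Omega\mapsto xy\Omega$ defines a unitary $W:K_X\otimes K_Y\to K$, and $pq\,W=W(p|_{K_X}\otimes q|_{K_Y})$. The vector $\Omega$ is separating for $N$ and lies in $K_X$, $K_Y$ and $K$. So restriction to these spaces is injective, hence isometric, on $P$, on $Q$ and on $C^*(P,Q)$ respectively. Therefore $\|\sum p_iq_i\|=\|\sum p_i|_{K_X}\otimes q_i|_{K_Y}\|=\|\sum p_i\otimes q_i\|$. $\square$

**Proposition 2.** Let $A$ be a C$^*$-algebra with $U\subset A\subset N$ and let $B=\mathcal JU\mathcal J$. Then $B$ is a UHF algebra isomorphic to $U$, $\{0\}\in\mathrm{Fac}(A)$, and $a\otimes b\mapsto ab$ extends to a faithful irreducible representation $\sigma$ of $A\otimes B$. So $R=\{0\}\in\mathrm{Prim}(A\otimes B)$ and $(R^A,R^B)=(\{0\},\{0\})$.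

*Proof.* Since $U''\subset A''\subset N$, $A''=N$ is a factor and the inclusion is a faithful factor representation. The map $x\mapsto\mathcal Jx^*\mathcal J$ is a linear $*$-anti-isomorphism of $U$ onto $B$. So $B$ is the closure of the directed union of the full matrix algebras $B_F=\mathcal JU_F\mathcal J$ with $F\subset I$ finite, and composing with the transpose of $U$ gives $B\cong U$.

Now fix $F$ and let $B_F\cong M_n$ have matrix units $e_{ij}$. The algebra $A\odot B_F\cong M_n(A)$ is a C$^*$-algebra, and $A$ commutes with $B_F$. So $\sigma_F:\sum a_i\otimes b_i\mapsto\sum a_ib_i$ is a $*$-homomorphism on it. It is injective: for $x=\sum a_{ij}\otimes e_{ij}$,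
$$\sum_k e_{ki}\,\sigma_F(x)\,e_{jk}=\sum_ka_{ij}e_{kk}=a_{ij},$$
so $\sigma_F(x)=0$ forces $x=0$. Hence $\sigma_F$ is isometric. The algebras $A\otimes B_F\subset A\otimes B$ form a directed family with dense union, so the $\sigma_F$ extend to an isometric representation $\sigma$. Its image contains $U$ and $\mathcal JU\mathcal J$, so its commutant is $\mathbb C1$ by (F0). Since $A$ and $B$ are unital, $a\otimes1=0$ only for $a=0$ and $1\otimes b=0$ only for $b=0$. $\square$

So everything reduces to one task:
$$\text{find } A \text{ with } U\subset A\subset N \text{ and no faithful irreducible representation.}\tag{2}$$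
Neither end of the interval will do: $U$ is simple, and $N$, being a finite factor, is simple too by a textbook theorem, so both have $\{0\}$ as a primitive ideal.

## 4. Pure states: excision, small trace, and splitting off a tensor factor

Every irreducible representation of $A$ is unitarily equivalent to the GNS representation $\pi_\psi$ (vector $\xi_\psi$, space $H_\psi$) of a pure state $\psi$. So (2) asks that each pure state $\psi$ of $A$ has $\ker\pi_\psi\neq0$. This section collects the tools. Besides standard facts on states we use Kadison's transitivity theorem: if $\pi$ is irreducible, $\xi_1,\dots,\xi_d$ are linearly independent and $T=T^*\in B(H_\pi)$, there is $b=b^*$ in the algebra with $\pi(b)\xi_i=T\xi_i$ for all $i$.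

**Lemma 3.** Let $\psi$ be a state of a unital C$^*$-algebra $C$, $0\le c\le1$ in $C$ and $\psi(c)=1$. Then $\psi(cy)=\psi(y)=\psi(yc)$ for all $y\in C$.

*Proof.* $(1-c)^2\le1-c$, so $|\psi((1-c)y)|^2\le\psi((1-c)^2)\psi(y^*y)=0$. Take adjoints for the other identity. $\square$

The next lemma characterizes purity by elements of the algebra. Its purpose is to let purity pass to well-chosen subalgebras.

**Lemma 4 (excision).** Let $C$ be a unital C$^*$-algebra.

1. If $\psi$ is a pure state, then for $x\in C$ and $\eta>0$ there is $a\in C$ with $0\le a\le1$, $\psi(a)=1$ and $\|axa-\psi(x)a^2\|<\eta$.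
2. If $\psi$ is a state such that such $a$ exist for all $\eta>0$ and all $x$ in a dense subset of $C$, then $\psi$ is pure.

*Proof.* (1) Let $L=\{y:\psi(y^*y)=0\}$, a closed left ideal. We first show $\ker\psi\subset L+L^*$. Real and imaginary parts of elements of $\ker\psi$ lie in $\ker\psi$, so let $x=x^*$ and $\psi(x)=0$. Then $\pi_\psi(x)\xi_\psi\perp\xi_\psi$, and transitivity, applied to the projection onto $\mathbb C\pi_\psi(x)\xi_\psi$, gives $b=b^*$ with $\pi_\psi(b)\xi_\psi=0$ and $\pi_\psi(b)\pi_\psi(x)\xi_\psi=\pi_\psi(x)\xi_\psi$ (take $b=0$ if $\pi_\psi(x)\xi_\psi=0$). Now $x=(1-b)x+(xb)^*$, where $(1-b)x\in L$ and $xb\in L$.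

Let $(e_\lambda)$ be an approximate unit of the C$^*$-algebra $L\cap L^*$, $0\le e_\lambda\le1$, and $a_\lambda=1-e_\lambda$. Since $e_\lambda\in L$, $\psi(e_\lambda)^2\le\psi(e_\lambda^2)=0$, so $\psi(a_\lambda)=1$. For $l\in L$ we have $l^*l\in L\cap L^*$, so $\|la_\lambda\|^2=\|a_\lambda l^*la_\lambda\|\to0$. Write $x-\psi(x)1=l_1+l_2^*$ with $l_1,l_2\in L$. Then $\|a_\lambda xa_\lambda-\psi(x)a_\lambda^2\|\le\|l_1a_\lambda\|+\|l_2a_\lambda\|\to0$.

(2) Let $\psi=\frac12(\psi_1+\psi_2)$ with states $\psi_i$. As $\psi_i(a)\le1$ and $\psi(a)=1$, $\psi_i(a)=1$. By Lemma 3, $\psi_i(axa)=\psi_i(x)$ and $\psi_i(a^2)=1$. So $|\psi_i(x)-\psi(x)|=|\psi_i(axa-\psi(x)a^2)|<\eta$ for all $\eta$ and all $x$ in a dense set, and $\psi_i=\psi$. $\square$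

The next lemma is where the trace enters: a pure state with infinite-dimensional GNS space lives on sets of arbitrarily small trace.

**Lemma 5.** Let $D\subset N$ be a unital C$^*$-subalgebra ($N$ as in Section 3, any $I$) and $\varphi$ a pure state of $D$ with $\dim H_\varphi=\infty$. For every $\eta>0$ there are $a,c\in D$ with $0\le c\le a\le1$, $ac=c$, $\varphi(c)=1$ and $\tau(a)\le\eta$.

*Proof.* Let $d\ge1/\eta$ and let $\xi_1=\xi_\varphi,\xi_2,\dots,\xi_d$ be orthonormal in $H_\varphi$. By transitivity there is $h=h^*\in D$ with $\pi_\varphi(h)\xi_i=i\,\xi_i$ for all $i$. Choose continuous $0\le f_i\le g_i\le1$ on $\mathbb R$ with $g_if_i=f_i$, $f_i(i)=1$ and $\mathrm{supp}\,g_i\subset(i-\frac12,i+\frac12)$. Then $\sum_ig_i(h)\le1$, so $\tau(g_i(h))\le1/d\le\eta$ for some $i$. We now rotate $\xi_1$ to $\xi_i$. If $i\ne1$, let $S$ be the swap of $\xi_1,\xi_i$ on their span. Then $\exp(\sqrt{-1}\,\tfrac{\pi}{2}(S-1))=S$, since it is $1$ on the $+1$ eigenvector and $-1$ on the $-1$ eigenvector of $S$. By transitivity there is $h'=h'^*\in D$ with $\pi_\varphi(h')=\frac\pi2(S-1)$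 on $\mathrm{span}(\xi_1,\xi_i)$, and $u=\exp(\sqrt{-1}\,h')$ satisfies $\pi_\varphi(u)\xi_1=\xi_i$. If $i=1$ take $u=1$. Put $c=u^*f_i(h)u$ and $a=u^*g_i(h)u$. Then $0\le c\le a\le 1$, $ac=c$, $\tau(a)=\tau(g_i(h))\le\eta$, and $\varphi(c)=\langle f_i(\pi_\varphi(h))\xi_i,\xi_i\rangle=f_i(i)=1$. $\square$

Pure states need not restrict to pure states: on $M_2\otimes M_2$ the vector state of $(e_1\otimes e_1+e_2\otimes e_2)/\sqrt2$ is pure, and its restriction to each factor is the normalized trace. But purity on one factor forces purity on the other: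

**Lemma 6.** Let $\psi$ be a state on $P\otimes Q$ ($P,Q$ unital) such that $\psi$ and $\psi|_P$ are pure. Then $\psi|_Q$ is pure.

*Proof.* For $0\le q\le1$ in $Q$ the positive functional $p\mapsto\psi(p\otimes q)$ is dominated by the pure state $\psi|_P$, so it is a multiple of it, with factor $\psi(1\otimes q)$. Hence $\psi=\psi|_P\otimes\psi|_Q$. If $\psi|_Q=\frac12(\varphi_1+\varphi_2)$ with states $\varphi_i$, then $\psi=\frac12(\psi|_P\otimes\varphi_1+\psi|_P\otimes\varphi_2)$. Purity of $\psi$ makes the two product states equal, and restricting to $Q$ gives $\varphi_1=\varphi_2$. $\square$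

## 5. Killing one vector does not kill the representation

*Convention.* If $x_n$ ($n\ge0$) are commuting positive contractions in a von Neumann algebra, their finite products decrease, and $\prod_nx_n$ denotes the strong limit. It splits as (finite part)$\cdot$(tail).

The first thing to try for (2) is to add elements that kill pure states one at a time. Let $\psi$ be a pure state of an algebra $D$ with $U\subset D\subset N$. Its GNS space is infinite-dimensional, since $U$ contains unital copies of all $M_{2^m}$. So Lemma 5 yields $a_n,c_n\in D$ with $a_nc_n=c_n$, $\psi(c_n)=1$ and $\tau(a_n)\le2^{-n-2}$. Let $s_n$ be the support projection of $c_n$. From $a_nc_n=c_n$ we get $a_ns_n=s_n$, so $s_n\le a_n$ and $\tau(s_n)\le 2^{-n-2}$. The projection $k=1-\bigvee_ns_n\in N$ has $\tau(k)\ge\frac12$ and $c_nk=0$. Add $k$ to the algebra. Every extension $\psi'$ of $\psi$ satisfies $\psi'(k)=\psi'(c_nk)=0$ by Lemma 3.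

This says $\pi_{\psi'}(k)\xi_{\psi'}=0$. What we need is $\pi_{\psi'}(k)=0$, that is, $\psi'(bkb^*)=0$ for *all* $b$ in the final algebra $A$, including elements that enter $A$ after $k$. Elements of $N$ can indeed move $\xi_{\psi'}$ out of the kernel of $k$.

**Example 7.** Let $I=\omega$, cut $\omega$ into consecutive blocks $S_n$ with $|S_n|=n+2$, and let $c_n,d_n\in U_{S_n}$ be orthogonal minimal projections, so $\tau(c_n)=\tau(d_n)=2^{-n-2}$. Let $w_n\in U_{S_n}$ be a partial isometry with $w_n^*w_n=c_n$ and $w_nw_n^*=d_n$, and put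
$$v_n=1-c_n-d_n+w_n+w_n^*,$$
a self-adjoint unitary exchanging $c_n$ and $d_n$. Since $\tau(w_n)=\tau(d_nw_nc_n)=\tau(c_nd_nw_n)=0$, $\|(v_n-1)\Omega\|^2=2-2\tau(v_n)=4\cdot2^{-n-2}=2^{-n}$. So for $V_n=v_0v_1\cdots v_n$ we have $\|(V_{n+1}-V_n)\Omega\|=\|(v_{n+1}-1)\Omega\|=2^{-(n+1)/2}$, and $V_n\Omega$ converges. For $y'\in N'$, $V_ny'\Omega=y'V_n\Omega$ converges too, so $V_n$ converges strongly to some $v\in N$. As the $V_n$ are self-adjoint unitaries, $v=v^*$, $v^2=1$, and $vc_nv=d_n$ for all $n$.

Let $k=\prod_n(1-c_n)$; this is $1-\bigvee_nc_n$, and $\tau(k)=\prod_n(1-2^{-n-2})>0$. Put $p=vkv=\prod_n(1-d_n)$. As $c_n(1-d_n)=c_n$, the projection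
$$e_m=c_0\cdots c_m\,p=c_0\cdots c_m\prod_{n>m}(1-d_n)$$
has positive trace by (F1), so $e_m\ne0$. The $e_m$ decrease. Choosing states $\psi_m$ of $N$ with $\psi_m(e_m)=1$ and a weak$^*$ cluster point, we get a state $\psi$ with $\psi(e_m)=1$ for all $m$. The states with this property form a weak$^*$ closed face, so $\psi$ may be taken pure, and the same argument works in any C$^*$-algebra between $C^*(U,k,v)$ and $N$. Then $\psi(c_n)=1$ for all $n$ and $\psi(k)=0$, but $\psi(vkv)=\psi(p)=1$, so $\pi_\psi(k)\ne0$.

So the conditions $\psi(c_n)=1$ and $c_nk=0$ do not suffice once a unitary like $v$ is in the algebra. There are two ways out. One can watch over every element that is added after $k$; this is Section 6. Or one can restrict once and for all the kind of element that may be added, in such a way that nothing like $v$ occurs; this is Sections 7 to 10.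

## 6. Theorem C: new elements that never enlarge the GNS space

The guiding thought is the following. Suppose each new element $k_\beta$ is chosen to annihilate not only the vector of a previously treated state $\psi$ but the whole space $\overline{\pi_\psi(A_\beta)\xi_\psi}$ generated so far. Then adding $k_\beta$ does not enlarge that space, and at the end $k$ is zero on everything.

*Proof of Theorem C (assuming CH).* Take $I=\omega$ in Section 3, so $U$ is the CAR algebra and $H$ is separable. Let $\mathcal S$ be the set of pairs $s=((a_n),(c_n))$ of sequences in $N$ with $0\le c_n\le a_n\le1$, $a_nc_n=c_n$ and $\tau(a_n)\to0$. Since $H$ is separable, $|N|=2^{\aleph_0}=\omega_1$, so $|\mathcal S|=\omega_1$. Enumerate $\mathcal S=\{s_\beta:\beta<\omega_1\}$ with each element occurring for unboundedly many $\beta$, and write $s_\beta=((a^\beta_n),(c^\beta_n))$.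

**Step 1: construction of $A$.** This step builds separable algebras $A_\beta$ ($\beta<\omega_1$) that react to each $s_\beta$ available at stage $\beta$. Let $A_0=U$ and $A_\lambda=\overline{\bigcup_{\beta<\lambda}A_\beta}$ for limits $\lambda$. If the entries of $s_\beta$ are not all in $A_\beta$, put $A_{\beta+1}=A_\beta$. Otherwise call $\beta$ *active*, and let $V_\beta$ be a countable dense subset of the unitary group of the separable algebra $A_\beta$. There are countably many pairs $(\nu,u)$ with $\nu\le\beta$ active and $u\in V_\beta$. As $\tau(a^\nu_n)\to0$ for each $\nu$, we can choose $n=n(\nu,u)$ (depending on $\beta$ too) with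
$$\sum_{\nu,u}\tau\big(a^\nu_{n(\nu,u)}\big)\le\tfrac12. \tag{3}$$
Let $q_{\nu,u}=u\,\mathrm{supp}(c^\nu_{n(\nu,u)})\,u^*\in N$. As in Section 5, $a^\nu_nc^\nu_n=c^\nu_n$ gives $\mathrm{supp}(c^\nu_n)\le a^\nu_n$, so $\tau(q_{\nu,u})\le\tau(a^\nu_{n(\nu,u)})$. Put
$$k_\beta=1-\bigvee_{\nu,u}q_{\nu,u},\qquad A_{\beta+1}=C^*(A_\beta,k_\beta).$$
The trace of a countable supremum of projections is at most the sum of the traces, so $\tau(k_\beta)\ge\frac12$. Also $c^\nu_{n(\nu,u)}u^*=c^\nu_{n(\nu,u)}u^*q_{\nu,u}$ and $q_{\nu,u}k_\beta=0$, so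
$$c^\nu_{n(\nu,u)}\,u^*k_\beta=0. \tag{4}$$
All $A_\beta$ are separable. Put $A=\bigcup_{\beta<\omega_1}A_\beta$. A convergent sequence in the union lies in one $A_\beta$, so $A$ is a C$^*$-algebra, and $U\subset A\subset N$.

**Step 2: if $\nu$ is active and $\psi$ is a state of $A$ with $\psi(c^\nu_n)=1$ for all $n$, then $\pi_\psi(k_\nu)=0$.** This step carries out the guiding thought. For active $\beta\ge\nu$ and $u\in V_\beta$, Lemma 3 and (4) give $\psi(u^*k_\beta u)=\psi(c^\nu_{n(\nu,u)}u^*k_\beta u)=0$. As $k_\beta$ is a projection, $\pi_\psi(k_\beta)\pi_\psi(u)\xi_\psi=0$. The set $V_\beta$ is dense in the unitary group, whose span is $A_\beta$, so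
$$\pi_\psi(k_\beta)\,\pi_\psi(A_\beta)\xi_\psi=0\qquad(\beta\ge\nu\text{ active}). \tag{5}$$
Let $K=\overline{\pi_\psi(A_\nu)\xi_\psi}$. We show $\overline{\pi_\psi(A_\eta)\xi_\psi}=K$ for $\nu\le\eta<\omega_1$ by induction on $\eta$. Limits are clear, and inactive steps change nothing. If $\beta\ge\nu$ is active and $\overline{\pi_\psi(A_\beta)\xi_\psi}=K$, then $K$ is invariant under $A_\beta$ and annihilated by $\pi_\psi(k_\beta)$, hence invariant under $A_{\beta+1}$, so $\overline{\pi_\psi(A_{\beta+1})\xi_\psi}=K$. Therefore $K=H_\psi$. By (5) with $\beta=\nu$, $\pi_\psi(k_\nu)$ vanishes on $K=H_\psi$.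

**Step 3: every pure state of $A$ meets the hypothesis of Step 2.** Let $\psi$ be pure on $A$. We look for a stage $\gamma$ at which $\psi$ is already pure. Choose countable dense sets $C_\beta\subset A_\beta$. For each $\beta<\omega_1$ there is $F(\beta)$ with $\beta<F(\beta)<\omega_1$ such that $A_{F(\beta)}$ contains elements $a$ as in Lemma 4(1) for all $x\in C_\beta$ and all $\eta=1/r$, $r\ge1$, since only countably many elements are needed. Iterate $F$ $\omega$ times, starting anywhere, and let $\gamma<\omega_1$ be the supremum of the resulting $\gamma_m$. The set $\bigcup_mC_{\gamma_m}$ is dense in $A_\gamma$, and the required $a$ lie in $A_\gamma$. By Lemma 4(2), $\psi|_{A_\gamma}$ is pure. Its GNS space is infinite-dimensional because $U\subset A_\gamma$. Lemma 5 with $D=A_\gamma$ and $\eta=1/n$, $n\ge1$, gives $s\in\mathcal S$ with entries in $A_\gamma$ and $\psi(c_n)=1$ for all $n$. Now $s=s_\beta$ for some $\beta\ge\gamma$. This $\beta$ is active, and by Step 2 $0\ne k_\beta\in\ker\pi_\psi$.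

So no irreducible representation of $A$ is faithful, and Proposition 2 with $B=\mathcal JU\mathcal J\cong U$ finishes the proof. $\blacksquare$

The role of CH is located in (3). If $2^{\aleph_0}>\omega_1$, the enumeration of $\mathcal S$ runs past stage $\omega_1$. There the number of active $\nu$ may be uncountable and $A_\beta$ need not be separable, so uncountably many pairs $(\nu,u)$ may have to be treated at once. A sum of uncountably many positive numbers is infinite, so (3) cannot be arranged for them, and nothing keeps $k_\beta$ away from $0$. For ZFC we take the second way out.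

## 7. Products that are small in norm: the block estimate

In Example 7 the unitary $v=\prod v_n$ is harmful because it moves $c_n$ to the orthogonal $d_n$ in *every* block, and it can do so because $\|v_n-1\|=2$ for all $n$. If an operator acts on the $n$-th block by some $w_n$ with $\|1-w_n\|\to0$, it cannot do that. So we want to admit only products $\prod_n(1-a_n)$ with $a_n$ in the $n$-th block and $\|a_n\|\to0$. But then $k=\prod(1-c_n)$ is no longer admitted. The replacement is
$$k=\prod_n(1-\varepsilon_na_n'),\qquad \varepsilon_n\to0,\quad\sum_n\varepsilon_n=\infty,\quad\tau(a_n')\le2^{-n}.$$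
Here is a model computation. Let $p_n$ be projections in disjoint blocks and $k=\prod_n(1-\varepsilon_np_n)$ with $0<\varepsilon_n\le\frac12$. For a state $\psi$ with $\psi(p_n)=1$ for all $n$, and $b$ commuting with $p_j$ for $j\ge n$, Lemma 3 gives $\psi(bkb^*)=\psi(p_n\cdots p_m\,bkb^*)$, and
$$\|p_n\cdots p_m\,bk\|=\|b\,p_n\cdots p_mk\|\le\|b\|\prod_{j=n}^m(1-\varepsilon_j)\longrightarrow0\qquad(m\to\infty) \tag{6}$$
because $\sum\varepsilon_j=\infty$. So $\psi(bkb^*)=0$, although no single factor of $k$ is orthogonal to anything. And $\tau(k)=\prod(1-\varepsilon_n\tau(p_n))>0$ when the traces are summable. What has to be added to (6) is the case where $b$ is itself a word in such products, and so does not commute with the $p_j$. The following estimate handles one block.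

**Lemma 8 (block estimate).** Let $0\le c\le a'\le1$, $0<\varepsilon\le\frac12$, $\|w\|\le1$ and $\|1-w\|\le\theta$ in a unital C$^*$-algebra, and put $x=cw(1-\varepsilon a')$. Then $\|x\|^2\le1-\varepsilon+2\varepsilon\theta$. In particular $\|x\|^2\le1-\varepsilon/2$ if $\theta\le\frac14$.

*Proof.* As $0\le 1-\varepsilon a'\le1$ and $c^2\le c\le a'$, we have $(1-\varepsilon a')^2\le1-\varepsilon a'\le1-\varepsilon c^2$. Hence
$$xx^*=cw(1-\varepsilon a')^2w^*c\le cww^*c-\varepsilon(cwc)(cwc)^*\le c^2-\varepsilon(cwc)(cwc)^*.$$
Let $r=c(1-w)c$, so $\|r\|\le\theta$ and $cwc=c^2-r$. Then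
$$(cwc)(cwc)^*=c^4-c^2r^*-rc^2+rr^*\ge c^4-c^2r^*-rc^2\ge c^4-2\theta.$$
So $xx^*\le c^2-\varepsilon c^4+2\varepsilon\theta$. The function $s\mapsto s-\varepsilon s^2$ is increasing on $[0,1]$ because $\varepsilon\le\frac12$, so $c^2-\varepsilon c^4\le1-\varepsilon$. $\square$

The loss $2\varepsilon\theta$ carries the factor $\varepsilon$. This is why $\theta\to0$ is enough, however slowly $\varepsilon_n$ and $\theta_n$ tend to $0$ relative to each other.

It remains to arrange the blocks. The algebra $A$ must be rich enough that *every* pure state $\psi$ of $A$ finds a sequence of blocks with elements $c_n$ in them satisfying $\psi(c_n)=1$. By Lemma 6 it is enough to have many initial pieces of $A$ on which $\psi$ is pure and which split off as tensor factors. This calls for a long index set and some ordinals.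

## 8. The algebras $D_{[\mu,\beta)}$ along ladders

*Ordinals.* An ordinal is the set of smaller ordinals, and $[\mu,\beta)=\{\xi:\mu\le\xi<\beta\}$. The cofinality $\mathrm{cf}(\beta)$ of a limit ordinal is the least length of an increasing sequence with supremum $\beta$. For example $\mathrm{cf}(\omega)=\mathrm{cf}(\omega_1+\omega)=\omega$ and $\mathrm{cf}(\omega_1)=\omega_1$. An infinite cardinal $\kappa$ is regular if $\mathrm{cf}(\kappa)=\kappa$, so that fewer than $\kappa$ ordinals below $\kappa$ have supremum below $\kappa$. Successor cardinals are regular.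

Let $\mathfrak c=2^{\aleph_0}$ and $\kappa=\mathfrak c^+$, a regular cardinal $\ge\omega_2$. Take $I=\kappa$ in Section 3. Let
$$E=\{\delta<\kappa:\delta\text{ a limit ordinal},\ \mathrm{cf}(\delta)=\omega\},$$
and for each $\delta\in E$ fix a strictly increasing sequence $(\delta_n)_{n\ge0}$ with supremum $\delta$ (a *ladder*). Put $X^\delta_n=[\delta_n+1,\delta_{n+1})$. For fixed $\delta$ these blocks are pairwise disjoint. For instance, for $\delta=\omega$ and $\delta_n=\frac{n(n+1)}2$, the block $X^\omega_n$ has $n$ points.

**Definition.** By recursion on $\beta\le\kappa$ define, for all $\mu\le\beta$, a unital C$^*$-algebra $D_{[\mu,\beta)}\subset N_{[\mu,\beta)}$: it is generated by $1$, by the $U_\xi$ with $\mu\le\xi<\beta$, and by all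
$$\prod_{n\ge j}(1-a_n),\qquad\delta\in E,\ \delta<\beta,\ \delta_j\ge\mu,\ a_n\in D_{X^\delta_n},\ 0\le a_n\le1,\ \|a_n\|\to0. \tag{7}$$
The recursion is legitimate, since $D_{X_n^\delta}$ has upper end point $\delta_{n+1}<\delta<\beta$. The $a_n$ lie in the mutually commuting algebras $N_{X_n^\delta}$, so the product exists and lies in $N_{[\mu,\delta)}$. Put $A_\gamma=D_{[0,\gamma)}$ and $A=A_\kappa$. Then $U\subset A\subset N$.

The first steps look like this: $A_\beta=U_{[0,\beta)}$ for $\beta\le\omega$, and $A_{\omega+1}$ is generated by $U_{[0,\omega]}$ and the products along the ladder of $\omega$. If $\sum\|a_n\|<\infty$ the product (7) converges in norm, so only products with $\sum\|a_n\|=\infty$ can add something new.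

**(P1)** $D_{[\mu,\beta)}\subset D_{[\mu',\beta')}$ if $\mu'\le\mu\le\beta\le\beta'$.

*Proof.* Every generator on the left is one on the right. $\square$

**(P2)** For limit $\beta>\mu$ the union $\bigcup_{\mu\le\beta'<\beta}D_{[\mu,\beta')}$ is dense in $D_{[\mu,\beta)}$. If $\mathrm{cf}(\beta)>\omega$, it equals $D_{[\mu,\beta)}$. In particular $A=\bigcup_{\gamma<\kappa}A_\gamma$.

*Proof.* By (P1) the union is a $*$-algebra. Each generator lies in some $D_{[\mu,\beta')}$ with $\beta'<\beta$: for $U_\xi$ take $\beta'=\xi+1$, for (7) take $\beta'=\delta+1$. If $\mathrm{cf}(\beta)>\omega$, a Cauchy sequence in the union lies in one $D_{[\mu,\beta')}$, so the union is closed. $\square$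

**(P3)** $|D_{[\mu,\beta)}|\le\mathfrak c$ for $\beta<\kappa$.

*Proof.* Induction on $\beta$. We have $|\beta|\le\mathfrak c$. There are at most $\mathfrak c$ choices of $\xi$ and of an element of $U_\xi$, and of $\delta$ and $j$. By the induction hypothesis there are at most $\mathfrak c^{\aleph_0}=\mathfrak c$ sequences $(a_n)$. So there are at most $\mathfrak c$ generators, and a C$^*$-algebra with at most $\mathfrak c$ generators has at most $\mathfrak c^{\aleph_0}=\mathfrak c$ elements. $\square$

**(P4)** If $\mu\le\gamma\le\beta$ and $\gamma\notin E$, then $D_{[\mu,\beta)}=C^*(D_{[\mu,\gamma)},D_{[\gamma,\beta)})$, hence $D_{[\mu,\beta)}\cong D_{[\mu,\gamma)}\otimes D_{[\gamma,\beta)}$ by (F2).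

*Proof.* "$\supseteq$" is (P1). For "$\subseteq$" use induction on $\beta$, for all $\mu$ and $\gamma$ at once. Generators in $U_\xi$ are clear. Let $k=\prod_{n\ge j}(1-a_n)$ be as in (7).

- If $\delta<\gamma$, then $k\in D_{[\mu,\gamma)}$. The case $\delta=\gamma$ does not occur, as $\gamma\notin E$.
- If $\delta>\gamma$ and $\delta_j\ge\gamma$, then $k\in D_{[\gamma,\beta)}$.
- If $\delta>\gamma>\delta_j$, let $i>j$ be least with $\delta_i\ge\gamma$. Then $k=\prod_{n=j}^{i-1}(1-a_n)\cdot\prod_{n\ge i}(1-a_n)$, and the last factor is in $D_{[\gamma,\beta)}$. For $j\le n<i-1$ we have $\delta_{n+1}<\gamma$, so $a_n\in D_{[\mu,\gamma)}$. For $n=i-1$ we have $\delta_{i-1}+1\le\gamma\le\delta_i<\beta$, and the induction hypothesis for $\delta_i$ gives $a_{i-1}\in C^*(D_{[\delta_{i-1}+1,\gamma)},D_{[\gamma,\delta_i)})\subset C^*(D_{[\mu,\gamma)},D_{[\gamma,\beta)})$. $\square$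

The condition $\gamma\notin E$ cannot simply be dropped. Suppose the ladder at $\omega$ is $\delta_n=\frac{n(n+1)}2$. Let $p_n\in U_{X^\omega_n}$ be a minimal projection and $\varepsilon_n=\frac1{n+1}$ for $n\ge1$, and put $k=\prod_{n\ge1}(1-\varepsilon_np_n)\in D_{[0,\omega+1)}$. Then $\tau(k)=\prod(1-\varepsilon_n2^{-n})>0$. But $k\notin C^*(D_{[0,\omega)},D_{[\omega,\omega+1)})=U_{[0,\omega]}$. Otherwise, for each $\eta>0$ there are a finite $F$ and $u\in U_F$ with $\|k-u\|<\eta$. Choose $n$ with $X^\omega_j\cap F=\emptyset$ for $j\ge n$, and let $e=p_n\cdots p_m$. By (F2), $\|u\|=\|eu\|\le\|ek\|+\eta\le\prod_{j=n}^m(1-\varepsilon_j)+\eta$. Letting $m\to\infty$ gives $\|u\|\le\eta$ and $\|k\|\le2\eta$ for every $\eta$, a contradiction. So the splitting point $\gamma=\omega$ fails here, and later we split only at ordinals of cofinality $\omega_1$.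

## 9. The killing lemma at a point of $E$

**Lemma 9.** Let $\delta\in E$, $X_n=X_n^\delta$, let $J\subset\omega$ be infinite, and let $0<\varepsilon_n\le\frac12$ $(n\in J)$ with $\varepsilon_n\to0$ and $\sum_{n\in J}\varepsilon_n=\infty$. For $n\in J$ let $a_n',c_n\in D_{X_n}$ with $0\le c_n\le a_n'\le1$. Put $a_n=\varepsilon_na_n'$ for $n\in J$, $a_n=0$ for $n\notin J$, and $k=\prod_{n\ge0}(1-a_n)\in A$. If $\psi$ is a state of $A$ with $\psi(c_n)=1$ for all $n\in J$, then $\pi_\psi(k)=0$. If moreover $\tau(a_n')\le2^{-n}$ for all $n\in J$, then $k\ne0$.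

*Proof.* The last claim first. By (F1) and normality $\tau(k)=\prod_n(1-\tau(a_n))$, and this is positive since $\tau(a_n)\le\frac12$ and $\sum\tau(a_n)<\infty$.

**Step 1: every element of $A$ is, up to norm approximation, a word in products along $\delta$ and elements that miss almost all blocks of $\delta$.** This reduces arbitrary $b\in A$ to words that can be computed with. Let $Y_n=\bigcup_{m\ge n}X_m$ and $Z_n=N_{\kappa\setminus Y_n}$. Then $Z_n$ increases with $n$ and commutes with $N_{Y_n}$. Let $\mathcal K$ be the set of all products (7), with $\mu=0$, for our fixed $\delta$ and any $j$, and let $G=C^*(\bigcup_nZ_n\cup\mathcal K)\subset N$. We show $A_\beta\subset G$ by induction on $\beta\le\kappa$, checking generators.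

- $U_\xi\subset Z_0$ if $\xi\ge\delta$. If $\xi<\delta$, then $U_\xi\subset Z_n$ once $\delta_n\ge\xi$, because $Y_n\subset[\delta_n+1,\delta)$.
- Let $k'=\prod_{m\ge j}(1-b_m)$ be a generator belonging to $\delta'\in E$, $\delta'<\beta$. If $\delta'<\delta$, then $k'\in N_{[0,\delta')}\subset Z_n$ once $\delta_n\ge\delta'$. If $\delta'=\delta$, then $k'\in\mathcal K$. If $\delta'>\delta$, choose $m_0\ge j$ with $\delta'_{m_0}\ge\delta$. Then $\prod_{m\ge m_0}(1-b_m)\in N_{[\delta,\kappa)}\subset Z_0$. For $j\le m<m_0$ we have $b_m\in A_{\delta'_{m+1}}$ with $\delta'_{m+1}<\beta$, so $b_m\in G$ by induction. As $k'$ is the finite product of these $1-b_m$ and the tail, $k'\in G$.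

So $A\subset G$. Since $\bigcup_nZ_n$ is a $*$-algebra and the elements of $\mathcal K$ are self-adjoint, the span of the words
$$b=z_0k_1z_1k_2\cdots k_Lz_L,\qquad k_i\in\mathcal K,\ \text{all } z_i \text{ in a common } Z_n, \tag{8}$$
is dense in $G$. The index $n$ may be enlarged.

**Step 2: $\|e_{n,m}bk\|\to0$ as $m\to\infty$, where $e_{n,m}=\prod_{j\in J,\,n\le j\le m}c_j$.** This is the analogue of (6) for the words (8). Note $e_{n,m}\in N_{Y_n}\cap A$. Write $k_i=\prod_m(1-a^{(i)}_m)$, setting missing $a^{(i)}_m$ equal to $0$, and split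
$$k_i=f_it_i,\qquad f_i=\prod_{m<n}(1-a_m^{(i)})\in Z_n,\qquad t_i=\prod_{m\ge n}(1-a_m^{(i)})\in N_{Y_n}.$$
Likewise $k=ft$. Since $Z_n$ and $N_{Y_n}$ commute,
$$e_{n,m}\,b\,k=z\cdot e_{n,m}\,t_1\cdots t_L\,t,\qquad z=z_0f_1z_1\cdots f_Lz_Lf\in Z_n.$$
Now split each of $t_1,\dots,t_L,t$ at index $m$ into the finite product over $n\le j\le m$ and a tail in $N_{Y_{m+1}}$. Different $N_{X_j}$ commute, and they commute with $N_{Y_{m+1}}$ if $j\le m$. Collecting the factors block by block, in their order within each block, gives
$$e_{n,m}t_1\cdots t_Lt=\Big(\prod_{j=n}^mx_j\Big)\cdot(\text{contraction}),$$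
where, with $w_j=(1-a_j^{(1)})\cdots(1-a_j^{(L)})$,
$$x_j=w_j\ \ (j\notin J),\qquad x_j=c_jw_j(1-\varepsilon_ja_j')\ \ (j\in J).$$
We have $\|w_j\|\le1$, $\|x_j\|\le1$, and $\|1-w_j\|\le\theta_j:=\sum_i\|a^{(i)}_j\|\to0$; this is where the norm condition in (7) is used. By Lemma 8, $\|x_j\|^2\le1-\varepsilon_j/2$ for all large $j\in J$. Since $\sum_J\varepsilon_j=\infty$, $\|e_{n,m}bk\|\le\|z\|\prod_{j=n}^m\|x_j\|\to0$. For a finite linear combination of words the same $n$ can be used for all of them, so the claim holds for such combinations too.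

**Step 3: $\psi(bkb^*)=0$ for all $b\in A$.** Since $\psi(c_j)=1$ for $j\in J$, repeated use of Lemma 3 gives $\psi(y)=\psi(e_{n,m}y)$ for $y\in A$. Let $b\in A$ and $\eta>0$. By Step 1 there is a finite combination $b'$ of words with common $n$ and $\|b-b'\|<\eta$ ($b'$ lies in $G$ and need not lie in $A$). Then
$$|\psi(bkb^*)|=|\psi(e_{n,m}bkb^*)|\le\|e_{n,m}bk\|\,\|b\|\le(\eta+\|e_{n,m}b'k\|)\|b\|.$$
Let $m\to\infty$, then $\eta\to0$: $\psi(bkb^*)=0$. As $k\ge0$, this says $\pi_\psi(k)^{1/2}\pi_\psi(b^*)\xi_\psi=0$ for all $b\in A$, so $\pi_\psi(k)=0$. $\square$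

## 10. Theorem A: every pure state meets a ladder

*Proof of Theorem A.* By Proposition 2 it remains to show that $A=A_\kappa$ is not primitive. Let $\psi$ be a pure state of $A$. We find $0\neq k\in\ker\pi_\psi$. Let
$$P=\{\gamma<\kappa:\mathrm{cf}(\gamma)=\omega_1,\ \psi|_{A_\gamma}\text{ is pure}\}.$$

**Step 1: $P$ is unbounded in $\kappa$.** This provides many initial pieces $A_\gamma$ on which $\psi$ is pure, at ordinals where (P4) may be applied. For each $x\in A$ and $r\ge1$ choose $a_{x,r}\in A$ as in Lemma 4(1) with $\eta=1/r$. For $\gamma<\kappa$ there are at most $\mathfrak c$ elements $a_{x,r}$ with $x\in A_\gamma$, by (P3). Each lies in some $A_\beta$ with $\beta<\kappa$, by (P2). Since $\kappa=\mathfrak c^+$ is regular, there is $F(\gamma)$ with $\gamma<F(\gamma)<\kappa$ and $a_{x,r}\in A_{F(\gamma)}$ for all $x\in A_\gamma$ and all $r$. Given $\beta<\kappa$, iterate $F$ $\omega_1$ times starting from $\beta$, taking suprema at limits, and let $\gamma$ be the supremum. As $\kappa$ is regular and $\kappa>\omega_1$, $\gamma<\kappa$; and $\mathrm{cf}(\gamma)=\omega_1$.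 By (P2), $A_\gamma=\bigcup_{\gamma'<\gamma}A_{\gamma'}$, so with each $x$ the algebra $A_\gamma$ contains all $a_{x,r}$. By Lemma 4(2), $\psi|_{A_\gamma}$ is pure, so $\gamma\in P$ and $\gamma>\beta$.

**Step 2: there is $\delta\in E$ such that infinitely many blocks $X_n^\delta$ contain two points of $P$.** The ladders were fixed before $\psi$ was known, so $\delta$ must be chosen such that its ladder does not matter. As $P$ is unbounded and $\kappa$ is regular and $>\omega_1$, there are $\beta_0<\beta_1<\cdots<\kappa$ with $P\cap[\beta_m,\beta_{m+1})$ uncountable for all $m$: let $\beta_{m+1}$ lie above the first $\omega_1$ points of $P$ beyond $\beta_m$. Let $\delta=\sup_m\beta_m\in E$, and let $J$ be the set of $n$ such that $X^\delta_n=[\delta_n+1,\delta_{n+1})$ contains two points $\gamma_n<\gamma_n'$ of $P$. Then $J$ is infinite. Otherwise there is $n_0$ such that each $X_n^\delta$ with $n\ge n_0$ contains at most one point of $P$. Since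
$$[\delta_{n_0},\delta)=\bigcup_{n\ge n_0}\big(\{\delta_n\}\cup X_n^\delta\big),$$
the set $P\cap[\delta_{n_0},\delta)$ would be countable. But it contains the uncountable set $P\cap[\beta_m,\beta_{m+1})$ as soon as $\beta_m\ge\delta_{n_0}$.

**Step 3: elements $c_n$ in the blocks with $\psi(c_n)=1$ and small trace.** Let $n\in J$. Since $\mathrm{cf}(\gamma_n)=\omega_1$, $\gamma_n\notin E$, so (P4) gives
$$A_{\gamma_n'}\cong A_{\gamma_n}\otimes D_{[\gamma_n,\gamma_n')}.$$
The state $\psi$ is pure on $A_{\gamma_n'}$ and on $A_{\gamma_n}$, so by Lemma 6 it is pure on $D_{[\gamma_n,\gamma_n')}$. The interval $[\gamma_n,\gamma_n')$ is infinite because $\gamma_n'$ is a limit ordinal. So $D_{[\gamma_n,\gamma'_n)}$ contains unital copies of $M_{2^m}$ for all $m$, and the GNS space of this pure state is infinite-dimensional. Lemma 5 gives $a_n',c_n\in D_{[\gamma_n,\gamma_n')}\subset D_{X_n^\delta}$ with $0\le c_n\le a_n'\le1$, $\psi(c_n)=1$ and $\tau(a_n')\le2^{-n}$.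

**Step 4: conclusion.** Choose $\varepsilon_n\in(0,\frac12]$ $(n\in J)$ with $\varepsilon_n\to0$ and $\sum_J\varepsilon_n=\infty$, for instance $\frac1{i+1}$ for the $i$-th element of $J$, $i\geq 1$. Lemma 9 gives $0\ne k\in\ker\pi_\psi$. Hence no irreducible representation of $A$ is faithful, and $\{0\}\notin\mathrm{Prim}(A)$. With Proposition 2 this proves Theorem A. $\blacksquare$

Together with Proposition 1(1), this proves the Main Theorem.

## 11. Theorem B: the mirror image of $A$ as second factor

In Theorem A the second component $\{0\}\subset B$ is primitive, because $B$ is simple. To make both components non-primitive we replace $B=\mathcal JU\mathcal J$ by $\mathcal JA\mathcal J$. The point to check is that the product representation is still bounded for the minimal norm, since $\mathcal JA\mathcal J$ is no longer a union of matrix algebras.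

*Proof of Theorem B.* Let $A$, $N$, $\mathcal J$ be as in Theorem A (so $I=\kappa$) and $\tilde B=\mathcal JA\mathcal J\subset N'$.

**Step 1: $\{0\}\notin\mathrm{Prim}(\tilde B)$.** If $\rho$ were a faithful irreducible representation of $\tilde B$ on $K$, then $a\mapsto\rho(\mathcal Ja\mathcal J)$, which is conjugate-linear on $K$ and linear on the conjugate space $\bar K$, would be a faithful irreducible representation of $A$ on $\bar K$, a contradiction.

**Step 2: finite-dimensional approximation of the identity of $N$.** This step prepares the norm bound. For finite $F\subset\kappa$ and $x\in N$ let $E_F(x)\in U_F$ be the element for which $E_F(x)\Omega$ is the orthogonal projection of $x\Omega$ onto the finite-dimensional space $U_F\Omega$. For $y,z\in U_F$,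
$$\langle xy\Omega,z\Omega\rangle=\tau(yz^*x)=\langle x\Omega,zy^*\Omega\rangle=\langle E_F(x)\Omega,zy^*\Omega\rangle=\langle E_F(x)y\Omega,z\Omega\rangle.$$
So the compression of $x$ to $U_F\Omega$ is the restriction of $E_F(x)$ to $U_F\Omega$. As $U_F$ acts faithfully on $U_F\Omega$, the map $E_F:N\to U_F$ is unital and completely positive, being a compression followed by the inverse of a faithful representation. In particular $\|E_F(x)\|\le\|x\|$. Since $\bigcup_FU_F\Omega$ is dense, $E_F(x)\Omega\to x\Omega$, and for $y'\in N'$
$$E_F(x)y'\Omega=y'E_F(x)\Omega\to y'x\Omega=xy'\Omega.$$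
As $\Omega$ is cyclic for $N'$ and the net is bounded, $E_F(x)\to x$ strongly.

**Step 3: $x\otimes y\mapsto xy$ is bounded for the minimal norm on $A\odot\tilde B$.** The map $E_F\otimes\mathrm{id}:A\otimes\tilde B\to U_F\otimes\tilde B$ is contractive because $E_F$ is unital and completely positive. The algebra $U_F\otimes\tilde B=U_F\odot\tilde B$ is a matrix algebra over $\tilde B$, and $U_F$ commutes with $\tilde B$, so the $*$-homomorphism $U_F\otimes\tilde B\to C^*(U_F,\tilde B)$, $u\otimes y\mapsto uy$, is contractive. Thus for $x_i\in A$ and $y_i\in\tilde B$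
$$\Big\|\sum E_F(x_i)y_i\Big\|\le\Big\|\sum x_i\otimes y_i\Big\|,$$
and in the strong limit $\|\sum x_iy_i\|\le\|\sum x_i\otimes y_i\|$.

**Step 4: conclusion.** By Step 3 the multiplication map extends to a representation of $A\otimes\tilde B$ on $H$. It is irreducible by (F0), since its image contains $U$ and $\mathcal JU\mathcal J$. Let $R$ be its kernel. If $a\in R^A$, then $a\otimes1\in R$, so $a=0$; likewise $R^{\tilde B}=\{0\}$. So $R\in\mathrm{Prim}(A\otimes\tilde B)$ and $(R^A,R^{\tilde B})=(\{0\},\{0\})$. The first ideal is not primitive by Theorem A and the second is not primitive by Step 1. $\blacksquare$
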